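# Solvable knots, homotopy ribbon solvable knots, and a torus class in $H_3$ of a metabelian group

## 1. A torus class, and a larger group in which it dies

Let $\Lambda=\mathbb Z[t^{\pm1}]$ with the involution $\bar t=t^{-1}$, and write $\doteq$ for equality up to units $\pm t^k$ of $\Lambda$. Three cubics run through the whole talk:
$$p=t^3-t+1,\qquad \bar p:=t^3p(t^{-1})=t^3-t^2+1,\qquad q=t^3-t-1. \tag{1}$$
Up to a unit, $\bar p$ is the image of $p$ under the involution.

For a $\Lambda$-module $B$ let $G(B)=B\rtimes\mathbb Z$, where the generator $t$ of $\mathbb Z$ acts on $B$ by multiplication by $t$. If $B\cong\mathbb Z^r$ as an abelian group, then $BG(B)$ is the mapping torus of $t$ acting on the torus $T^r=B(B)$, where $B(B)$ denotes the classifying space of the abelian group $B$. Its homology is computed by the Wang sequence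
$$H_k(B)\xrightarrow{t_*-1}H_k(B)\to H_k(G(B))\to H_{k-1}(B)\xrightarrow{t_*-1}H_{k-1}(B),\qquad H_k(B)=\Lambda^kB, \tag{2}$$
with $\Lambda^kB$ the $k$-th exterior power over $\mathbb Z$.

**Lemma 1.1.** $\Lambda/p$, $\Lambda/\bar p$, $\Lambda/(pq)$ and $\Lambda/q$ are free abelian of ranks $3,3,6,3$, and $t-1$ is bijective on each. The polynomials $p,\bar p$ are irreducible and not associate. Moreover $H_3(G(\Lambda/p))\cong\mathbb Z/2\cong H_3(G(\Lambda/\bar p))$, each generated by the image of the fundamental class of the 3-torus $B(\Lambda/p)$, respectively $B(\Lambda/\bar p)$.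

*Proof.* Each of the four polynomials $f$ is monic with constant term $\pm1$, so $t$ is already invertible in $\mathbb Z[t]/f$; hence $\Lambda/f=\mathbb Z[t]/f$ is free abelian with basis $1,t,\dots,t^{\deg f-1}$. The determinant of $t-1$ on it is $\pm f(1)$, and $p(1)=\bar p(1)=1$, $q(1)=-1$. So $t-1$ is bijective.

Modulo $2$, $p\equiv t^3+t+1$ and $\bar p\equiv t^3+t^2+1$ are cubics without a root, so $p,\bar p$ are irreducible. Both have nonzero constant term and degree $3$, so an equality $p=\pm t^k\bar p$ would force $k=0$, and $p\neq\pm\bar p$.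

Let $O=\Lambda/p$ or $\Lambda/\bar p$. The determinant of $t$ on $O$ is $-p(0)=-1$, respectively $-\bar p(0)=-1$. So on $H_3(O)=\Lambda^3O=\mathbb Z$ the map $t_*-1$ is multiplication by $-2$. On $H_2(O)=\Lambda^2O$ the eigenvalues of $t_*$ are $\theta_i\theta_j=-1/\theta_k$, where $\theta_1,\theta_2,\theta_3$ are the roots and $\{i,j,k\}=\{1,2,3\}$. Such a number is $1$ only if $\theta_k=-1$, but $p(-1)=1$ and $\bar p(-1)=-1$. So $t_*-1$ is injective on $H_2(O)$, and (2) with $k=3$ gives $H_3(G(O))=\mathbb Z/2$, generated by the image of a generator of $H_3(O)$. $\square$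

Rank $3$ is the least rank in which a 3-torus is available. For comparison take $O=\Lambda/(t^2-t-1)\cong\mathbb Z^2$. Then $H_3(O)=0$, and $t$ acts on $H_2(O)=\mathbb Z$ by its determinant $-1$, so $t_*-1=-2$ is injective there and $H_3(G(O))=0$.

Now enlarge the module. We want an injection $\Lambda/p\to B$ that kills the generator of $H_3(G(\Lambda/p))$. A direct sum $B=\Lambda/p\oplus Q$ cannot do this, because the projection $G(\Lambda/p\oplus Q)\to G(\Lambda/p)$ is a left inverse and the map on $H_3$ is injective. So we need a non-split extension $0\to O\to B\to Q\to0$ with $O=\Lambda/p$, and some $u\in\Lambda^3B$ for which $(t-1)u$ generates $\Lambda^3O$. Look for $u$ in the part of $\Lambda^3B$ spanned by products with at least two factors in $O$. Modulo $\Lambda^3O$ this part is $\Lambda^2O\otimes Q$, and the class of $u$ there has to be fixed by $t$. The eigenvalues of $t$ on $\Lambda^2O\otimes Q$ are $-\psi/\theta_k$ with $\psi$ an eigenvalue of $t$ on $Q$. So we need $\psi=-\theta_k$ for some $k$, which suggests the module $Q$ whose polynomial is $-p(-t)=t^3-t-1=q(t)$.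 This is where $q$ comes from.

**Lemma 1.2 (key lemma).** Let $\iota:\Lambda/p\to B=\Lambda/(pq)$, $\iota(x)=qx$. It is injective with cokernel $\Lambda/q$, and $\iota_*:H_3(G(\Lambda/p))\to H_3(G(B))$ is zero.

*Proof.* If $qx\in(pq)$ then $x\in(p)$, so $\iota$ is injective; the cokernel is $\Lambda/(q,pq)=\Lambda/q$. The elements
$$e_i=t^iq,\qquad c_i=t^i\qquad(i=0,1,2)$$
form a $\mathbb Z$-basis of $B$, since they are monic polynomials of degrees $3,4,5$ and $0,1,2$. From $pq=0$ in $B$ we get $t^3q=(t-1)q$, and $t^3=q+t+1$ by definition of $q$. So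
$$te_0=e_1,\quad te_1=e_2,\quad te_2=e_1-e_0,\qquad tc_0=c_1,\quad tc_1=c_2,\quad tc_2=c_0+c_1+e_0 .$$
Put
$$u=e_1\wedge e_2\wedge c_0+e_0\wedge e_2\wedge c_1+e_0\wedge e_1\wedge c_2\in\Lambda^3B .$$
Applying $t$ to each factor,
$$tu=e_2\wedge(e_1-e_0)\wedge c_1+e_1\wedge(e_1-e_0)\wedge c_2+e_1\wedge e_2\wedge(c_0+c_1+e_0).$$
The first term is $-e_1\wedge e_2\wedge c_1+e_0\wedge e_2\wedge c_1$, the second is $e_0\wedge e_1\wedge c_2$, and the third is $e_1\wedge e_2\wedge c_0+e_1\wedge e_2\wedge c_1+e_0\wedge e_1\wedge e_2$. The two terms $\pm e_1\wedge e_2\wedge c_1$ cancel, and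
$$tu=u+e_0\wedge e_1\wedge e_2 .$$
Now $\iota_*(1\wedge t\wedge t^2)=e_0\wedge e_1\wedge e_2=(t-1)u$, which is zero in $\operatorname{coker}(t_*-1\mid H_3(B))\subseteq H_3(G(B))$. By Lemma 1.1 the class of $1\wedge t\wedge t^2$ generates $H_3(G(\Lambda/p))$. $\square$

Here is what this is for. A knot $K$ whose Alexander module is $\Lambda/p\oplus\Lambda/\bar p$ has two natural maps from its zero-surgery $M_K$ to $BG(\Lambda/p)$ and $BG(\Lambda/\bar p)$. Pushing forward $[M_K]$ gives two elements of $\mathbb Z/2$. A 4-manifold with boundary $M_K$ on whose fundamental group $\pi_1(M_K)$ surjects, and which solves $K$ at level $1$, turns out to force one of the two to vanish. A solution at level $1$ without the surjectivity may have the larger module $\Lambda/(pq)$ as its first homology, and by Lemma 1.2 the class of $M_K$ vanishes there in any case. So a knot for which both elements are nonzero separates two notions of solvability, which we now define.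

## 2. Solutions, homotopy ribbon solutions, and the theorems

Knots are in $S^3$, and $M=M_K$ is the zero-framed surgery manifold of $K$. For a group $G$ let $G^{(0)}=G$, $G^{(k+1)}=[G^{(k)},G^{(k)}]$. Put $\frac12\mathbb N_0=\{0,\frac12,1,\frac32,\dots\}$. Manifolds are topological unless said otherwise, and $W$ is always connected. In topological 4-manifolds locally flat submanifolds have normal bundles and general position and transversality hold (Freedman–Quinn, Ch. 9).

**Definition 2.1 ($(n)$-solutions, in the sense of Cochran–Orr–Teichner).** Let $W$ be a compact oriented spin 4-manifold with $\partial W=M_K$ such that $H_1(M_K;\mathbb Z)\to H_1(W;\mathbb Z)$ is an isomorphism. Write $\pi=\pi_1(W)$, let $\lambda_k,\mu_k$ be the equivariant intersection and self-intersection forms on $H_2(W;\mathbb Z[\pi/\pi^{(k)}])$, let $\lambda_0$ be the ordinary intersection form on $H_2(W;\mathbb Z)$, and let $\operatorname{rank}H_2(W;\mathbb Z)=2g$.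

A *$(k)$-Lagrangian* is a submodule $L\subseteq H_2(W;\mathbb Z[\pi/\pi^{(k)}])$ on which $\lambda_k$ and $\mu_k$ vanish and which maps onto a Lagrangian of $\lambda_0$ (a half-rank summand on which the form vanishes) under $\mathbb Z[\pi/\pi^{(k)}]\to\mathbb Z$. It *has $(m)$-duals*, for $m\le k$, if it is generated by elements $l_1,\dots,l_g$ and there are $d_1,\dots,d_g\in H_2(W;\mathbb Z[\pi/\pi^{(m)}])$ with $\lambda_m(l_i,d_j)=\delta_{ij}$, where $l_i$ also denotes its image in $H_2(W;\mathbb Z[\pi/\pi^{(m)}])$.

For $n\in\mathbb N_0$, $W$ is an *$(n)$-solution* if it has an $(n)$-Lagrangian with $(n)$-duals, and an *$(n.5)$-solution* if it has an $(n+1)$-Lagrangian with $(n)$-duals. The knot $K$ is *$(n)$-solvable*, $n\in\frac12\mathbb N_0$, if $M_K$ bounds an $(n)$-solution.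

**Definition 2.2.** $K$ is *homotopy ribbon $(n)$-solvable* if $M_K$ is the boundary of an $(n)$-solution $W$ such that $\pi_1(M_K)\to\pi_1(W)$ is surjective.

Conventions for the forms: $\lambda(ax,by)=a\lambda(x,y)\bar b$, $\mu(x)+\overline{\mu(x)}=\lambda(x,x)$, $\mu(x+y)=\mu(x)+\mu(y)+\lambda(x,y)$, $\mu(ax)=a\mu(x)\bar a$, with values of $\mu$ modulo $\{b-\bar b\}$.

*Examples.* For the unknot, $M=S^1\times S^2$ bounds $W=S^1\times D^3$; here $g=0$, $L=0$, and $W$ is an $(n)$-solution for all $n$. Replacing $W$ by $W\#(S^2\times S^2)$ gives $g=1$, with $l_1=[S^2\times\mathrm{pt}]$ and $d_1=[\mathrm{pt}\times S^2]$. Next let $K$ bound a ribbon disc in $D^4$ and let $W$ be its exterior. Then $\partial W=M_K$, $H_1(M)\cong H_1(W)\cong\mathbb Z$ and $H_2(W)=0$, so again $g=0$. The exterior has a handle decomposition with handles of index $0,1,2$. Turned upside down, $W$ is built from $M\times[0,1]$ with handles of index $2,3,4$, so $\pi_1(M)\to\pi_1(W)$ is onto. So a ribbon knot is homotopy ribbon $(n)$-solvable for every $n$.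

The question, asked by JungHwan Park and Mark Powell in "A ribbon obstruction and derivatives of knots", arXiv:1802.00582 (2018), is: *for every $n\in\frac12\mathbb N_0$, is every $(n)$-solvable knot homotopy ribbon $(n)$-solvable?* The answer is **no**; it is no already at $n=1$, and $n=1$ is the first value at which it fails.

To state the results we need the Alexander module. Let $\varepsilon:\pi_1(M)\to\mathbb Z$ be abelianization and
$$A=A_K=H_1(M_K;\Lambda)=\pi_1(M)^{(1)}/\pi_1(M)^{(2)} .$$
It is a finitely generated (f.g.) torsion module with order $\Delta_K$. The Wang sequence $A\xrightarrow{t-1}A\to H_1(M)\cong H_0(M;\Lambda)=\mathbb Z$ shows that $t-1$ is onto on $A$. A surjective endomorphism of a Noetherian module is bijective, so $t-1$ is bijective. The *order* $\operatorname{ord}N$ of an f.g. torsion module $N$ is the generator, up to units, of the smallest principal ideal containing its zeroth Fitting ideal. For a square presentation matrix it is the determinant. For instance $\operatorname{ord}(\Lambda/p)\doteq p$, while $\operatorname{ord}(\Lambda/(2,t^2+t+1))\doteq1$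 although this module (a field with four elements) is not zero. That is why $\mathbb Z$-torsion needs separate care below.

A meridian $\mu$ gives an isomorphism
$$\pi_1(M)/\pi_1(M)^{(2)}\cong G(A),\qquad g\mapsto([g\mu^{-\varepsilon(g)}],\varepsilon(g)). \tag{3}$$
It is multiplicative because $gh\mu^{-\varepsilon(gh)}=g\mu^{-\varepsilon(g)}\cdot\mu^{\varepsilon(g)}\bigl(h\mu^{-\varepsilon(h)}\bigr)\mu^{-\varepsilon(g)}$. So a $\Lambda$-map $\varphi:A\to B$ gives a map $f_\varphi:M\to BG(B)$. Suppose $t-1$ is bijective on $B$. Since $(c,1)(0,t)(-c,1)=((1-t)c,t)$, every element $(b,t)$ is conjugate to $(0,t)$ by an element of $B$, and conjugation by elements of $B$ is trivial on $B$. A homomorphism $\pi_1(M)\to G(B)$ is determined by its restriction to $\pi_1(M)^{(1)}$ and the image of one meridian. So another choice of $\mu$ changes the homomorphism only by an inner automorphism of $G(B)$, that is, changes $f_\varphi$ only by a free homotopy.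

**Theorem A.** There is a $(1)$-solvable knot which is not homotopy ribbon $(1)$-solvable; in fact there are infinitely many.

**Theorem B.** If $n\in\{0,\frac12\}$, every $(n)$-solvable knot is homotopy ribbon $(n)$-solvable.

**Theorem C (criterion).** $K$ is homotopy ribbon $(1)$-solvable if and only if there is a submodule $P\subseteq A_K$ such that $A_K/P$ is $\mathbb Z$-torsion-free, $\operatorname{ord}P\doteq\overline{\operatorname{ord}(A_K/P)}$, and, for some spin structure on $M_K$, $[M_K\to BG(A_K/P)]=0\in\Omega_3^{Spin}(BG(A_K/P))$.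

**Theorem D (classification).** Let $K$ be any knot with $A_K\cong\Lambda/p\oplus\Lambda/\bar p$. Then $K$ is $(1)$-solvable. Let $f_1,f_2$ be the maps of $M_K$ to $BG(\Lambda/p)$, $BG(\Lambda/\bar p)$ induced by the two projections. Then $H_3(G(\Lambda/p);\mathbb Z)\cong\mathbb Z/2\cong H_3(G(\Lambda/\bar p);\mathbb Z)$, and with $e_i(K)=f_{i*}[M_K]\in\mathbb Z/2$,
$$K\text{ is homotopy ribbon }(1)\text{-solvable}\iff e_1(K)\,e_2(K)=0 .$$
All four values of $(e_1,e_2)$ occur.

The values $n\ge\frac32$ are not decided here. For $n\ge1$ an $(n)$-solution is also a $(1)$-solution: push the Lagrangian and the duals forward to $\mathbb Z[\pi/\pi^{(1)}]$. So homotopy ribbon $(n)$-solvable implies homotopy ribbon $(1)$-solvable, and $e_1e_2=0$ is necessary there too.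

*A first test of Theorem C.* For the trefoil, $A_K\cong\Lambda/s$ with $s=t^2-t+1$ irreducible and $\bar s\doteq s$. If $r=\operatorname{ord}(A_K/P)$, then $r\doteq1$ or $r\doteq s$, since $r$ divides $s$. The order condition says $r\bar r\doteq s$, but $r\bar r\in\{1,s^2\}$. So no $P$ exists, and the trefoil is not homotopy ribbon $(1)$-solvable.

## 3. Surgery on circles: levels $0$ and $\frac12$, and the obstacle at level $1$

The sensible first attempt is to take an $(n)$-solution $W$ and repair it. If a generator $x$ of $\pi_1(W)$ does not come from $\pi_1(M)$, do surgery on a circle that identifies $x$ with an element that does. Each surgery creates a new sphere in $H_2$, which must become part of a Lagrangian and must have a dual. The following proposition says when this works.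

**Proposition 3.1.** Let $n\in\mathbb N_0$ and let $W$ be an $(n)$-solution (respectively $(n.5)$-solution) for $K$ such that $\pi_1(M_K)\to\pi/\pi^{(n+1)}$ is onto, $\pi=\pi_1(W)$. Then $K$ is homotopy ribbon $(n)$-solvable (respectively $(n.5)$-solvable).

*Proof.*

**Step 1 (make $\pi_1$ surjective).** Let $x_1,\dots,x_m$ generate $\pi$. Choose $m_i\in\pi_1(M)$ with $\gamma_i:=x_im_i^{-1}\in\pi^{(n+1)}$. Represent the $\gamma_i$ by disjoint embedded circles in the interior of $W$ and surger them, with the framings for which the spin structure extends. This gives $W'$ with $\pi'=\pi/\langle\langle\gamma_i\rangle\rangle$, and $\pi_1(M)\to\pi'$ is onto. As $\gamma_i\in\pi^{(n+1)}$, we have $H_1(W')=H_1(W)$ and $\pi'/\pi'^{(k)}=\pi/\pi^{(k)}$ for $k\le n+1$. Put $R_k=\mathbb Z[\pi/\pi^{(k)}]$ for these $k$.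

**Step 2 (count the rank of $H_2$).** Each surgery replaces $S^1\times D^3$ (Euler characteristic $0$) by $D^2\times S^2$ (Euler characteristic $2$) along $S^1\times S^2$ (Euler characteristic $0$), so $\chi(W')=\chi(W)+2m$. Also $b_3(W)=\dim H^1(W,M;\mathbb Q)=0$ since $M\to W$ is an isomorphism on $H_0$ and $H_1$; likewise $b_3(W')=0$. With $b_0=b_1=1$, $b_4=0$ for both, $\operatorname{rank}H_2(W';\mathbb Z)=2g+2m$.

**Step 3 (move the old classes away from the circles).** Let $W_c=W\smallsetminus\bigcup\operatorname{int}\nu(\gamma_i)$. By excision $H_j(W,W_c;R_k)\cong\bigoplus_iH_j(S^1\times(D^3,S^2);R_k)$, which is zero for $j=2$. So $H_2(W_c;R_k)\to H_2(W;R_k)$ is onto and $H_1(W_c;R_k)\to H_1(W;R_k)$ is injective. Lift $l_i,d_j$ to $W_c$ and let $\hat l_i,\hat d_j$ be the images of the lifts in $W'$. Their intersection and self-intersection numbers can be computed in $W_c$, so they equal those in $W$.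

**Step 4 (the new Lagrangian).** Let $S_j$ be the class of a lift of the sphere $\{0\}\times S^2\subset D^2\times S^2$ of the $j$-th surgery. It is disjoint from $W_c$, hence pairs trivially with classes from $W_c$. The spheres are disjointly embedded with trivial normal bundles, so $\lambda(S_i,S_j)=0$ and $\mu(S_j)=0$. So $\lambda$ and $\mu$ vanish on $L'=\langle\hat l_i,S_j\rangle$.

**Step 5 (the new duals).** We have $H_1(W;R_n)=\pi^{(n)}/\pi^{(n+1)}$ and $\gamma_j\in\pi^{(n+1)}$. So the parallel copy of $\gamma_j$ in $\partial\nu(\gamma_j)$ that bounds $D^2\times\mathrm{pt}$ in $W'$ is null-homologous over $R_n$ in $W$, and by injectivity in Step 3 also in $W_c$. Capping such a 2-chain with $D^2\times\mathrm{pt}$ gives $D_j\in H_2(W';R_n)$. Since $S_i$ meets only the cap of $D_i$, and that once, $\lambda_n(S_i,D_j)=\delta_{ij}$ after normalizing lifts and orientations. Put $c_{ij}=\lambda_n(\hat l_i,D_j)$ and $D_j'=D_j-\sum_k\overline{c_{kj}}\,\hat d_k$. Then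
$$\lambda_n(\hat l_i,\hat d_j)=\delta_{ij},\quad\lambda_n(\hat l_i,D_j')=0,\quad\lambda_n(S_i,\hat d_j)=0,\quad\lambda_n(S_i,D_j')=\delta_{ij},$$
so $L'$ has $(n)$-duals.

**Step 6 (the Lagrangian over $\mathbb Z$).** $H_1(W',M;\mathbb Z)=0$, so $H_2(W';\mathbb Z)\cong H^2(W',M;\mathbb Z)$ is free. Augmenting the duals to $\mathbb Z$, pairing with them maps the span of the images of the $g+m$ generators of $L'$ isomorphically onto $\mathbb Z^{g+m}$. So this span is a summand of half rank, and $\lambda_0$ vanishes on it. Hence $W'$ is an $(n)$-solution (respectively $(n.5)$-solution) with $\pi_1(M)\to\pi_1(W')$ onto. $\square$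

**Proof of Theorem B.** For $n=0$ the hypothesis of Proposition 3.1 says that $\pi_1(M_K)\to\pi/\pi^{(1)}=H_1(W;\mathbb Z)$ is onto, which is part of the definition of a solution. This covers $(0)$- and $(0.5)$-solutions. $\square$

*Where this stops at $n=1$.* The hypothesis becomes surjectivity of $\pi_1(M)\to\pi/\pi^{(2)}$, which is surjectivity of $A_K\to H_1(W;\Lambda)$. If this map has a cokernel, then for some generator $x_i$ the best we can do is $\gamma_i\in\pi^{(1)}$ with nonzero class in $H_1(W;\Lambda)$. Surgery still makes sense, but in Step 5 the parallel copy of $\gamma_i$ no longer bounds over $\Lambda$, so the construction of a dual for $S_i$ has no chain to start with. The proof of Theorem D uses a solution in which this cokernel is $\Lambda/q$.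

## 4. Algebra over $\Lambda$

For a $\Lambda$-module $N$ write $N^*=\overline{\mathrm{Hom}_\Lambda(N,\Lambda)}$ and $e^1(N)=\overline{\mathrm{Ext}^1_\Lambda(N,\Lambda)}$, the bar meaning that the module structure is twisted by the involution. Recall that $\Lambda$ is Noetherian and regular of global dimension $2$, and $\tilde K_0(\Lambda)=0$, so f.g. projective modules are stably free.

**(F1)** *An f.g. $\mathbb Z$-torsion-free $\Lambda$-module $N$ has projective dimension $\le1$, so $\mathrm{Ext}^2(N,\Lambda)=0$. If $N$ is also torsion, then $\operatorname{ord}e^1(N)\doteq\overline{\operatorname{ord}N}$.* A maximal ideal $m$ of $\Lambda$ contains a prime number $\ell$. Since $\ell$ is a nonzerodivisor on $N$ and on $\Lambda$, base change gives $\mathrm{Tor}_2^\Lambda(N,\Lambda/m)=\mathrm{Tor}_2^{\Lambda/\ell}(N/\ell,\Lambda/m)$, and this is $0$ because $\Lambda/\ell=\mathbb F_\ell[t^{\pm1}]$ is a PID. Let $0\to Z\to F\to N\to0$ with $F$ f.g. free. Then $\mathrm{Tor}_1^\Lambda(Z,\Lambda/m)=0$ for all $m$, so $Z$ is locally free, hence projective. If $N$ is torsion, $Z$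 and $F$ have equal rank. As $Z$ is stably free, adding a free module to both makes $Z$ free, and $N$ has a square presentation matrix with nonzero determinant. The transposed matrix presents $\mathrm{Ext}^1(N,\Lambda)$.

**(F2)** *If $B$ is f.g., $t-1$ is bijective on $B$ and $\mathrm{Ext}^2(B,\Lambda)=0$, then $B$ is $\mathbb Z$-torsion-free.* Otherwise, for some prime $\ell$, $N=\{b:\ell b=0\}\ne0$. It is f.g. over the PID $\mathbb F_\ell[t^{\pm1}]$. Moreover $t-1$ is bijective on $N$: if $b\in N$ and $b=(t-1)c$, then $(t-1)\ell c=0$, so $\ell c=0$. Hence $N$ has no free summand, so it is finite and contains a simple module $\Lambda/m$. As $\mathrm{Ext}^3=0$, $\mathrm{Ext}^2(B,\Lambda)$ surjects onto $\mathrm{Ext}^2(\Lambda/m,\Lambda)$. Since $m=(\ell,f)$ for a regular sequence $\ell,f$, the Koszul resolution gives $\mathrm{Ext}^2(\Lambda/m,\Lambda)\cong\Lambda/m\neq0$, a contradiction.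

**(F3)** *$N^*$ is projective for f.g. $N$.* Dualizing a presentation $F_1\to F_0\to N\to0$ exhibits $N^*$ as the kernel of a map of f.g. free modules, that is, as a second syzygy, and the global dimension is $2$. *Orders of f.g. torsion modules are multiplicative in short exact sequences. An injective map of f.g. free modules of equal rank whose cokernel has unit order is an isomorphism*, as its determinant is that order.

**(F4)** *$H_2(M_K;\Lambda)$ is killed by $t-1$.* It is $\overline{H^1(M_K;\Lambda)}$ by duality. Since $\mathrm{Hom}(A,\Lambda)=0$, it is isomorphic to $\mathrm{Ext}^1(H_0(M_K;\Lambda),\Lambda)=\mathrm{Ext}^1(\Lambda/(t-1),\Lambda)\cong\Lambda/(t-1)$, up to the bar.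

**(F5)** *Over $\Lambda$, if $a+\bar a=0$ then $a=b-\bar b$ for some $b$.* If $a=\sum a_kt^k$, then $a_0=0$ and $a_{-k}=-a_k$, so take $b=\sum_{k>0}a_kt^k$. Hence $\mu_1$ is determined by $\lambda_1$.

We use the universal coefficient spectral sequence (UCSS) $E_2^{i,j}=\mathrm{Ext}^i_\Lambda(H_j(\,\cdot\,;\Lambda),\Lambda)\Rightarrow H^{i+j}(\,\cdot\,;\Lambda)$ for finite CW pairs. Only $i=0,1,2$ occur, so the only differentials are $d_2:E_2^{0,j}\to E_2^{2,j-1}$. If $\mathrm{Ext}^2(H_0,\Lambda)=0$, it yields the exact sequence
$$0\to\mathrm{Ext}^1(H_1,\Lambda)\to H^2\xrightarrow{\ ev\ }\mathrm{Hom}(H_2,\Lambda)\xrightarrow{d_2}\mathrm{Ext}^2(H_1,\Lambda), \tag{4}$$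
and $\operatorname{coker}d_2=E_\infty^{2,1}$ is a subquotient of $H^3$. The condition holds for $H_0=0$ and for $H_0=\Lambda/(t-1)$, which has projective dimension $1$. A compact manifold pair $(W,M)$ is homotopy equivalent to a finite CW pair, so (4) applies to $W$ and to $(W,M)$.

## 5. What surjectivity on $\pi_1$ forces at level $1$

**Proposition 5.1.** Let $W$ be a $(1)$-solution for $K$ with $\pi_1(M)\to\pi_1(W)$ onto, and let $P=\ker(A\to H_1(W;\Lambda))$. Then $H_1(W;\Lambda)=A/P$, this module is $\mathbb Z$-torsion-free, $\operatorname{ord}P\doteq\overline{\operatorname{ord}(A/P)}$, and $M\to BG(A/P)$ extends over $W$.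

*Proof.* Put $B=H_1(W;\Lambda)=\pi^{(1)}/\pi^{(2)}$, where $\pi=\pi_1(W)$.

**Step 1 (identify $B$ and extend the map).** An element of $\pi^{(1)}$ lifts to $\pi_1(M)$. Since $H_1(M)\cong H_1(W)$, the lift lies in $\pi_1(M)^{(1)}$. So $A\to B$ is onto, $B=A/P$, and $H_0(W,M;\Lambda)=H_1(W,M;\Lambda)=0$. The map $t-1$ is onto on $B$, hence bijective, and $B$ is torsion. The group $\pi/\pi^{(2)}$ is an extension of $\mathbb Z$ by $B$, split by the meridian, so it is $G(A/P)$. Since $BG(A/P)$ is aspherical, $M\to BG(A/P)$ extends over $W$.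

**Step 2 (homology of $W$).** By duality and the UCSS, with $H_0(W,M;\Lambda)=H_1(W,M;\Lambda)=0$:
- $H_2(W;\Lambda)\cong\overline{H^2(W,M;\Lambda)}\cong H_2(W,M;\Lambda)^*$, which is projective by (F3);
- $H_3(W;\Lambda)\cong\overline{H^1(W,M;\Lambda)}=0$ and $H_4(W;\Lambda)\cong\overline{H^0(W,M;\Lambda)}=0$;
- $H^3(W;\Lambda)\cong\overline{H_1(W,M;\Lambda)}=0$.

Also $b_3(W)=\dim H^1(W,M;\mathbb Q)=0$, so $\chi(W)=1-1+2g=2g$. Computing $\chi(W)$ by $\Lambda$-ranks, where $H_0,H_1$ are torsion and $H_3=H_4=0$, gives $\operatorname{rank}_\Lambda H_2(W;\Lambda)=2g$.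

**Step 3 ($\lambda_1$ is nonsingular).** The Gram matrix of $l_1,\dots,l_g,d_1,\dots,d_g$ is $\left(\begin{smallmatrix}0&I\\I&*\end{smallmatrix}\right)$, which is invertible. So their span $h$ is free of rank $2g$, $\lambda_1$ is nonsingular on $h$, and $H_2(W;\Lambda)=h\oplus h^\perp$. Here $h^\perp$ has rank $0$ and is torsion-free as a submodule of a projective module, so $h^\perp=0$. Hence the adjoint $H_2(W;\Lambda)\to H_2(W;\Lambda)^*$ of $\lambda_1$ is an isomorphism.

**Step 4 ($B$ is $\mathbb Z$-torsion-free).** Let $j:H_2(W;\Lambda)\to H_2(W,M;\Lambda)$. The adjoint of $\lambda_1$ is $ev\circ j$, with $ev:H_2(W,M;\Lambda)\cong\overline{H^2(W;\Lambda)}\to H_2(W;\Lambda)^*$. So $ev$ is onto, and in (4) for $W$ the map $d_2$ with target $\mathrm{Ext}^2(B,\Lambda)$ is zero. Therefore $\mathrm{Ext}^2(B,\Lambda)=E_\infty^{2,1}$ is a subquotient of $H^3(W;\Lambda)=0$. By (F2), $B$ is $\mathbb Z$-torsion-free.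

**Step 5 (the order of $P$).** Now (4) reads $0\to e^1(B)\to H_2(W,M;\Lambda)\xrightarrow{ev}H_2(W;\Lambda)^*\to0$, and it is split by $j\circ(ev\circ j)^{-1}$. So $H_2(W,M;\Lambda)=e^1(B)\oplus\operatorname{im}j$. By (F4) the image of $H_2(M;\Lambda)$ in the torsion-free module $H_2(W;\Lambda)$ is zero. So $j$ is injective, and its cokernel is $\ker(A\to B)=P$. Hence $P\cong e^1(B)$ and $\operatorname{ord}P\doteq\overline{\operatorname{ord}B}$ by (F1). $\square$

## 6. Building $(1)$-solutions from null-bordisms

The converse construction is stated for maps $\varphi:A_K\to B$ that need not be onto. This extra freedom is what lets the enlargement of Section 1 enter.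

**Proposition 6.1.** Let $\varphi:A_K\to B$ be a $\Lambda$-map such that $B$ is f.g. torsion and $\mathbb Z$-torsion-free, $t-1$ is bijective on $B$, $C:=\operatorname{coker}\varphi$ is $\mathbb Z$-torsion-free, and $\operatorname{ord}(\ker\varphi)\doteq\overline{\operatorname{ord}(\operatorname{im}\varphi)}$. If $[M,f_\varphi]=0\in\Omega_3^{Spin}(BG(B))$ for some spin structure, then $K$ is $(1)$-solvable. If moreover $\varphi$ is onto, $K$ is homotopy ribbon $(1)$-solvable.

*Proof.*

**Step 1 (arrange $\pi_1$ and $H_1$).** Let $W$ be a smooth compact connected spin null-bordism with $F:W\to BG(B)$ extending $f_\varphi$. All surgeries below are on circles in the interior whose classes die in $G(B)$, with the framing for which the spin structure extends. On the boundary $S^1\times S^2$ of the removed $S^1\times D^3$, $F$ factors up to homotopy through a null-homotopic map of $S^1$. So $F$ extends over $D^2\times S^2$, and $\pi_1(W)$ is replaced by its quotient by the normal closure of the circles.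

- If $\varphi$ is onto, then $\pi_1(M)\to G(B)$ is onto. For generators $x_i$ of $\pi_1(W)$ choose $m_i\in\pi_1(M)$ with the same image in $G(B)$ and surger the $x_im_i^{-1}$. Then $\pi_1(M)\to\pi_1(W)$ is onto, and remains so after further surgeries.
- In general, add copies of $S^1\times S^3$ by connected sum and extend $F$ so that $\pi_1(W)\to G(B)$ is onto. This is possible because $G(B)$ is f.g.

Let $\kappa=\ker(\pi_1(W)\to\mathbb Z)$. Then $H_1(W;\Lambda)=\kappa^{ab}$ and $H_1(W;\Lambda)\to B$ is onto with f.g. kernel. Choose elements of $\kappa$ representing generators of this kernel. They map to $1\in G(B)$; surger them. Now $H_1(W;\Lambda)\cong B$, and under this identification $A\to H_1(W;\Lambda)$ is $\varphi$, because $F$ extends $f_\varphi$. Since $t-1$ is bijective on $B$, the Wang sequence gives $H_1(W;\mathbb Z)\cong H_0(W;\Lambda)=\mathbb Z$. The meridian maps to a generator, so $H_1(M;\mathbb Z)\to H_1(W;\mathbb Z)$ is an isomorphism and $\pi/\pi^{(1)}=\mathbb Z$.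

**Step 2 (two exact sequences).** Write $H_i(\cdot)$ for $\Lambda$-coefficients. We have $H_0(W,M)=0$ and $H_1(W,M)=C$. On the quotient $C$ of $B$ the map $t-1$ is onto, hence bijective. By (F1), $\mathrm{Ext}^2(C,\Lambda)=\mathrm{Ext}^2(B,\Lambda)=0$. Duality and (4), for $(W,M)$ and for $W$, give
$$0\to T:=e^1(C)\to H_2(W)\to H_2(W,M)^*\to0,\qquad 0\to e^1(B)\to H_2(W,M)\xrightarrow{ev}H_2(W)^*\to0 . \tag{5}$$
By (F3), $F':=H_2(W,M)^*$ is projective, so $H_2(W)\cong T\oplus F'$. Here $T$ is torsion and $F'$ torsion-free, so $T$ is the torsion submodule and $H_2(W)^*=F'^*$. Let $j:H_2(W)\to H_2(W,M)$. The adjoint $ev\circ j$ of $\lambda_1$ kills $T$ and induces $\lambda:F'\to F'^*$.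

**Step 3 ($\lambda$ is injective and its cokernel has unit order).** The map $t-1$ is bijective on $T$ (it is so on $C$, and $t^{-1}-1=-t^{-1}(t-1)$) and injective on $F'$. By (F4), $H_2(M)\to H_2(W)$ is zero. So $j$ is injective, and $\operatorname{coker}j=\ker(A\to B)=\ker\varphi$. The map $j$ sends $T$ into $e^1(B)=\ker ev$, as $F'^*$ is torsion-free. The snake lemma for $j$, mapping $0\to T\to H_2(W)\to F'\to0$ to the second sequence of (5), gives
$$0\to\ker\lambda\to e^1(B)/T\to\ker\varphi\to\operatorname{coker}\lambda\to0,$$
with $T\to e^1(B)$ injective. As $\ker\lambda$ is torsion-free and embeds in a torsion module, $\ker\lambda=0$. By (F1), multiplicativity, and $\operatorname{ord}B\doteq\operatorname{ord}(\operatorname{im}\varphi)\operatorname{ord}C$,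
$$\operatorname{ord}(\operatorname{coker}\lambda)\doteq\frac{\operatorname{ord}(\ker\varphi)\;\overline{\operatorname{ord}C}}{\overline{\operatorname{ord}B}}\doteq\frac{\operatorname{ord}(\ker\varphi)}{\overline{\operatorname{ord}(\operatorname{im}\varphi)}}\doteq1 .$$

**Step 4 ($\lambda$ is nonsingular).** Connected sum with $S^2\times S^2$ adds a free module of rank $2$ with a hyperbolic form to $(F',\lambda)$ and does not change $T$ or $\operatorname{coker}\lambda$. As $F'$ is stably free, after such sums it is free, and by (F3) $\lambda$ is an isomorphism. Since $t-1$ is bijective on $B=H_1(W)$ and on $T$, the Wang sequence gives $H_2(W;\mathbb Z)=H_2(W)/(t-1)=F'\otimes_\Lambda\mathbb Z$, and $\lambda_0=\lambda\otimes\mathbb Z$ is unimodular. It is even because $W$ is spin.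

**Step 5 (a quadratic form in an $L$-group).** The infinite cyclic cover of $W$ is spin, so the constant coefficient of $\lambda(x,x)$, a self-intersection number in that cover, is even. As $\lambda(x,x)$ is invariant under the involution, $\lambda(x,x)=b+\bar b$, with $b$ equal to half the constant coefficient plus the part of positive degree. Thus $\lambda$ has a quadratic refinement $\mu$, unique by (F5), and $(F',\lambda,\mu)$ represents a class in $L_4(\mathbb Z[\mathbb Z])\cong L_4(\mathbb Z)\oplus L_3(\mathbb Z)=L_4(\mathbb Z)$ (Shaneson), detected by $\operatorname{sign}(\lambda_0)/8$. The $E_8$-manifold is Freedman's closed simply connected spin 4-manifold with form $E_8$. Connected sum with copies of the $\pm E_8$-manifold makes the signature zero. After further sums with $S^2\times S^2$, $(F',\lambda,\mu)$ is hyperbolic, with a basis $l_i',d_i'$ $(1\le i\le g)$.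

**Step 6 (read off the Lagrangian).** Lift $l_i',d_i'$ to $l_i,d_i\in H_2(W;\Lambda)$. Then $\lambda_1$ vanishes on $L=\langle l_i\rangle$, hence so does $\mu_1$ by (F5); $\lambda_1(l_i,d_j)=\delta_{ij}$; and $L$ maps onto the span of the $l_i'\otimes1$, which is a Lagrangian of $(H_2(W;\mathbb Z),\lambda_0)=F'\otimes\mathbb Z$, of rank $2g$. So $W$ is a $(1)$-solution. The connected sums do not change $\pi_1$, so if $\varphi$ is onto then $\pi_1(M)\to\pi_1(W)$ is onto. $\square$

**Proof of Theorem C.** "If" is Proposition 6.1 for the projection $A\to A/P$, with $C=0$. As a quotient of $A$, the module $A/P$ is f.g. torsion and $t-1$ is onto, hence bijective, on it. "Only if": by Proposition 5.1, it remains to replace the topological spin null-bordism $W$ over $BG(A/P)$ by a smooth one. If the Kirby–Siebenmann invariant of $W$, relative to the smooth structure on $M$, is nonzero, replace $W$ by $W\#E_8$, which has vanishing invariant. Then $W\#r(S^2\times S^2)$ is smoothable rel boundary for some $r$ (Freedman–Quinn, §8.6). These sums are spin and do not change $\pi_1$,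 so the map to the aspherical space $BG(A/P)$ extends. $\square$

The smoothing in "only if" is not used for Theorems A, B and D.

## 7. From spin bordism to $H_3$

Proposition 6.1 asks for the vanishing of a spin bordism class. For our modules this reduces to ordinary homology and the Arf invariant.

**Lemma 7.1.** Let $D\in\{\Lambda/p,\Lambda/\bar p,\Lambda/(pq)\}$, let $K$ be a knot with $\operatorname{Arf}K=0$, and let $\varphi:A_K\to D$. Then $[M_K,f_\varphi]=0\in\Omega_3^{Spin}(BG(D))$ for some spin structure if and only if $f_{\varphi*}[M_K]=0\in H_3(G(D);\mathbb Z)$.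

*Proof.* "Only if" is clear: the boundary of a fundamental class is zero in homology. Assume $f_{\varphi*}[M_K]=0$.

**Step 1 ($H_2(G(D);\mathbb F_2)=0$).** By the Wang sequence it suffices that $t-1$ is bijective on $D/2$, which holds by Lemma 1.1, and on $H_2(D;\mathbb F_2)=\Lambda^2(D/2)$. Let $\alpha\in\mathbb F_8$ be a root of $t^3+t+1$; it has multiplicative order $7$. The eigenvalues of $t$ on $D/2$ are $\alpha,\alpha^2,\alpha^4$ for $\Lambda/p$; the same, each twice, for $\Lambda/(pq)$, as $q\equiv p$ mod $2$; and $\alpha^{-1},\alpha^{-2},\alpha^{-4}$ for $\Lambda/\bar p$. So on $\Lambda^2(D/2)$ the eigenvalues are of the form $\alpha^{\pm(i+j)}$ with $i,j\in\{1,2,4\}$. Since $i+j\in\{2,4,8,3,5,6\}$ is never divisible by $7$, none of them is $1$.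

**Step 2 (split off the circle).** The maps $S^1\to BG(D)\to S^1$, given by $t\in G(D)$ and the projection, compose to the identity. Hence
$$\Omega_3^{Spin}(BG(D))=\Omega_3^{Spin}(S^1)\oplus\Omega_3^{Spin}(BG(D),S^1).$$
As $D/(t-1)=0$, the map $H_1(S^1;\mathbb F_2)\to H_1(G(D);\mathbb F_2)$ is an isomorphism. So $H_1(BG(D),S^1;\mathbb F_2)=0$ and $H_2(BG(D),S^1;\mathbb F_2)=H_2(G(D);\mathbb F_2)=0$. Recall $\Omega_1^{Spin}\cong\Omega_2^{Spin}\cong\mathbb Z/2$ and $\Omega_3^{Spin}=0$. In the Atiyah–Hirzebruch spectral sequence for $\Omega_3^{Spin}(BG(D),S^1)$ only the term $H_3(BG(D),S^1;\mathbb Z)=H_3(G(D);\mathbb Z)$ can survive. So $\Omega_3^{Spin}(BG(D),S^1)\to H_3(G(D);\mathbb Z)$ is injective, and for every spin structure the relative component of $[M_K,f_\varphi]$ vanishes.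

**Step 3 (the circle component is the Arf invariant).** The other component lies in $\Omega_3^{Spin}(S^1)\cong\Omega_3^{Spin}\oplus\Omega_2^{Spin}=\Omega_2^{Spin}\cong\mathbb Z/2$. It is the Arf invariant of the spin surface that is the preimage of a regular value of $M_K\to S^1$. We may take this surface to be $\hat F$, a Seifert surface $F$ of $K$ capped off by a disc. Use the spin structure on $M_K$ that bounds the trace $D^4\cup(\text{0-framed 2-handle})$; on the knot exterior it is the restriction of that of $S^3$. For a simple closed curve $x\subset F$, the quadratic form of the spin structure is $0$ or $1$ according as $x$, with the spin structure induced by its framing in $S^3$ from $F$, bounds or does not bound. The framing from $F$ has self-linking number $\operatorname{lk}(x,x^+)$. If this is $0$, push a Seifert surface of $x$ into $D^4$. It has a normal framing extending the given framing of $x$, hence a spin structure, so $x$ is a spin boundary. One extra twist of the framing changes the spin structure of $x$. Hence the form is $x\mapsto\operatorname{lk}(x,x^+)$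 mod $2$, and its Arf invariant is $\operatorname{Arf}K=0$. $\square$

*A second test of Theorem C.* Let $\Delta_K\doteq1$, so $A_K=0$, $P=0$ and $G(0)=\mathbb Z$. The first two conditions hold trivially. The third asks for $[M_K\to S^1]=0\in\Omega_3^{Spin}(S^1)$, which by Step 3 holds for a suitable spin structure if $\operatorname{Arf}K=0$. By Levine's theorem $\operatorname{Arf}K=0$ if and only if $\Delta_K(-1)\equiv\pm1$ mod $8$, which is the case. So such a knot is homotopy ribbon $(1)$-solvable.

## 8. Tying Borromean rings into a knot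

We need knots with prescribed $(e_1,e_2)$. First comes a knot with the right Alexander module, then a move that keeps the module and adds a torus class to $f_{\varphi*}[M_K]$.

**Lemma 8.1.** There is a knot $K_0$ with $A_{K_0}\cong\Lambda/p\oplus\Lambda/\bar p$.

*Proof.* Let $T$ be the companion matrix of $p$, so $\det(I-T)=p(1)=1$. Put
$$X=(I-T)^{-1}\in GL_3(\mathbb Z),\qquad V=\begin{pmatrix}0&X\\X^T-I&0\end{pmatrix}.$$
Then $V-V^T=\left(\begin{smallmatrix}0&I\\-I&0\end{smallmatrix}\right)$, so $V$ is a Seifert matrix of a knot, and $tV-V^T$ presents its Alexander module. Its upper right block is $tX-(X-I)=(t-1)X+I=X(t-1+X^{-1})=X(t-T)$. As $X-I=X(I-X^{-1})=XT$, its lower left block is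
$$t(X^T-I)-X^T=[\,tXT-X\,]^T=[X(tT-I)]^T=-t\,[X(t^{-1}-T)]^T .$$
Since $t-T$ is equivalent over $\Lambda$ to $\operatorname{diag}(1,1,p)$, the cokernels of the two blocks are $\Lambda/p(t)$ and $\Lambda/p(t^{-1})=\Lambda/\bar p$. The opposite convention for the presentation exchanges the summands. $\square$

**Lemma 8.2.** Let $K_0$ be a knot and $a_1,a_2,a_3\in A_{K_0}$. There are a knot $K$ and an isomorphism $A_K\cong A_{K_0}$ such that for every $\Lambda$-map $\varphi:A_{K_0}\to D$ to a $\Lambda$-module $D$
$$f^{K}_{\varphi*}[M_K]=f^{K_0}_{\varphi*}[M_{K_0}]\pm\tau_*[T^3]\in H_3(G(D)), \tag{6}$$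
where $\tau:T^3=B\mathbb Z^3\to B(D)\to BG(D)$ is given by the homomorphism $\mathbb Z^3\to D$ sending the basis to $\varphi(a_1),\varphi(a_2),\varphi(a_3)$. (Both maps $f_\varphi$ are formed with a common meridian, chosen in Step 4.)

*Proof.*

**Step 1 (a handlebody carrying $a_1,a_2,a_3$).** Choose elements of $\pi_1(S^3\smallsetminus K_0,*)^{(1)}$ mapping to the $a_i$, represented by disjoint embedded loops $\eta_i$ with basing arcs $\beta_i$. Crossing changes among the $\eta$'s, self-crossings included, are homotopies in $S^3\smallsetminus K_0$. So we may assume that $\eta_1\cup\eta_2\cup\eta_3$ is an unlink in $S^3$. Let it bound disjoint discs $\Delta_i$ transverse to $K_0$. By general position the $\beta_i$ are embedded, disjoint away from $*$, and meet the interiors of the discs in finitely many points. Such an intersection of $\beta_i$ with $\operatorname{int}\Delta_j$ is removed by pushing $\beta_i$ along a path in $\Delta_j$, missing $K_0$ and the other arcs, across $\partial\Delta_j$. This is a homotopy in $S^3\smallsetminus K_0$, so the based homotopy classes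 do not change.

Now a small disc at $*$, thin bands along the $\beta_i$ and the $\Delta_i$, slightly enlarged along their boundaries, form an embedded disc $\mathbb D$ with all $\Delta_i$ in its interior, meeting $K_0$ only in $\bigcup\operatorname{int}\Delta_i$, transversely. By a half twist of the $i$-th band if necessary, $\partial\Delta_i$ oriented from $\mathbb D$ agrees with $\eta_i$. A thickening satisfies $K_0\cap(\mathbb D\times[0,1])=(\text{points of }\bigcup\operatorname{int}\Delta_i)\times[0,1]$. Let $D_0=\mathbb D\smallsetminus\bigcup\operatorname{int}\Delta_i$, a disc with three holes, and $H=D_0\times[0,1]$. This is a genus 3 handlebody in $S^3\smallsetminus K_0$ with $\pi_1(H)$ free on $x_1,x_2,x_3$, where $x_i=[\partial\Delta_i]$, based via $\beta_i$, represents $a_i$.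

**Step 2 (the new knot).** Re-embed the tubes $\bigcup\Delta_i\times[0,1]$ in $\mathbb D\times[0,1]$, rel ends $\Delta_i\times\{0,1\}$, as a zero-framed string link $\beta$ whose closure $\hat\beta$ is the Borromean rings; the pure braid $(\sigma_1\sigma_2^{-1})^3$ is an example. Let $K$ be the image of $K_0$ and $E$ the exterior of the new tubes in $\mathbb D\times[0,1]$, with $\partial E=\partial H$. The group $H_1(\partial H)$ has basis $x_i,y_i$, where $y_i=\partial(c_i\times[0,1])$ for disjoint arcs $c_i\subset D_0$ from $\partial\Delta_i$ to $\partial\mathbb D$. So $y_i$ runs along the $i$-th tube and back along $\partial\mathbb D\times[0,1]$. In $H$, $y_i$ bounds the disc $c_i\times[0,1]$. By Alexander duality $H_1(E)=\mathbb Z\langle x_1,x_2,x_3\rangle$, and there $y_i\mapsto\sum_j\operatorname{lk}(\hat\beta_i,\hat\beta_j)x_j=0$, the term $j=i$ being the framing $0$. So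
$$\ker(H_1(\partial H)\to H_1(H))=\langle y_i\rangle=\ker(H_1(\partial H)\to H_1(E)), \tag{7}$$
and both maps are onto $\mathbb Z^3=\langle x_i\rangle$.

**Step 3 (the Alexander module is unchanged).** Let $X$ be the exterior of $K_0$ minus $\operatorname{int}H$. The exteriors of $K_0$ and $K$ are $X\cup H$ and $X\cup E$. By Mayer–Vietoris and (7), both have $H_1=H_1(X)/\langle y_i\rangle$. So the zero-framed longitude of $K_0$, a curve in $X$, is null-homologous in the exterior of $K$ and is the zero-framed longitude of $K$. With $X'=M_{K_0}\smallsetminus\operatorname{int}H$ we therefore have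
$$M_{K_0}=X'\cup H,\qquad M_K=X'\cup E,$$
and the two maps $H_1(X')\to H_1(X')/\langle y_i\rangle=\mathbb Z$ coincide. The $x_i$ map to $0$ in $\mathbb Z$, since they represent elements of $\pi_1^{(1)}$. So $H$, $E$ and $\partial H$ lift to the infinite cyclic covers, and their $\Lambda$-homology is $\Lambda\otimes H_*(\cdot\,;\mathbb Z)$. Since $H_0(\partial H;\Lambda)=\Lambda$ injects into $H_0(H;\Lambda)=\Lambda$ and into $H_0(E;\Lambda)$, Mayer–Vietoris over $\Lambda$ and (7) give
$$A_{K_0}=H_1(X';\Lambda)/\Lambda\langle y_i\rangle=A_K,$$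
compatibly with the inclusions of $X'$.

**Step 4 (the difference class).** Choose a meridian in $X'$. By (3), and since both maps $H_1(X';\Lambda)\to A$ agree, the homomorphisms $\pi_1(X')\to G(D)$ coming from $f^{K_0}_\varphi$ and $f^K_\varphi$ agree. So after a homotopy the two maps agree on $X'$. Hence
$$f^K_{\varphi*}[M_K]-f^{K_0}_{\varphi*}[M_{K_0}]=[\,N\to BG(D)\,],\qquad N=E\cup_\partial(-H).$$

**Step 5 ($N$ is a 3-torus).** Gluing the ball $\mathbb D\times[0,1]\supset\beta$ to the reversed ball containing the trivial string link, along their boundaries, gives $S^3$ containing $\hat\beta$. So gluing $E$ and $-H$ along $D_0\times\{0,1\}\cup\partial\mathbb D\times[0,1]$ gives the exterior of $\hat\beta$, with boundary tori $\partial\Delta_i\times S^1$, where $S^1=[0,1]\cup[0,1]$ is the double of the interval. The remaining identification folds each torus onto $\partial\Delta_i\times[0,1]$ by the reflection of $S^1$. Up to homeomorphism this is the same as gluing in $\partial\Delta_i\times D^2$: collapse the parallel arcs of $D^2$ that join identified points of $S^1$.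 That is Dehn filling along $\mathrm{pt}\times S^1$, the zero-framed longitude. So $N$ is zero surgery on the Borromean rings, and $N\cong T^3$.

**Step 6 (the map on $N$).** $\pi_1(N)$ is generated by the images of $\pi_1(E)$ and $\pi_1(H)$, which map to $0\in\mathbb Z$. So $\pi_1(N)\to G(D)$ has image in $D$. By (7), $H_1(N)=\mathbb Z^3=\langle x_i\rangle$, and $\pi_1(N)=H_1(N)\to D$ is $x_i\mapsto\varphi(a_i)$, up to a common power of $t$ depending on base paths. This power amounts to a conjugation in $G(D)$ and does not affect the class in $H_3(G(D))$. The sign in (6) comes from the orientation of $N\cong T^3$. $\square$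

## 9. Knots with Alexander module $\Lambda/p\oplus\Lambda/\bar p$

**Proof of Theorem D.** Let $A_K\cong\Lambda/p\oplus\Lambda/\bar p$, $P_1=0\oplus\Lambda/\bar p$ and $P_2=\Lambda/p\oplus0$. The statement on $H_3$ is in Lemma 1.1.

**Step 1 (the invariants are well defined, and $\operatorname{Arf}K=0$).** Since $p,\bar p$ are irreducible and not associate, multiplication by $\bar p$ is injective on $\Lambda/p$ and multiplication by $p$ is injective on $\Lambda/\bar p$. So $P_1$ and $P_2$ are the kernels of multiplication by $\bar p$ and $p$ on $A_K$, and are intrinsic. Different identifications $A_K/P_1\cong\Lambda/p$ change $e_1$ by an automorphism of $\mathbb Z/2$, which is the identity; the same holds for $e_2$. Finally $\Delta_K(-1)=\pm p(-1)\bar p(-1)=\pm1$, so $\operatorname{Arf}K=0$ by Levine's theorem, and Lemma 7.1 applies.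

**Step 2 ($K$ is $(1)$-solvable).** Let $\varphi:A_K\to A_K/P_1=\Lambda/p\xrightarrow{\ \iota\ }B=\Lambda/(pq)$. By Lemma 1.1, $B$ and $\operatorname{coker}\varphi=\Lambda/q$ are $\mathbb Z$-torsion-free and $t-1$ is bijective on $B$. Also $\operatorname{ord}(\ker\varphi)\doteq\bar p\doteq\overline{\operatorname{ord}(\operatorname{im}\varphi)}$. By Lemma 1.2, $f_{\varphi*}[M_K]=\iota_*(e_1(K))=0$. By Lemma 7.1, $[M_K,f_\varphi]=0\in\Omega_3^{Spin}(BG(B))$ for some spin structure. By Proposition 6.1, $K$ is $(1)$-solvable.

**Step 3 (if $e_i(K)=0$ for some $i$, then $K$ is homotopy ribbon $(1)$-solvable).** Apply Lemma 7.1 and Proposition 6.1 to the surjection $A_K\to A_K/P_i$. The quotient is $\Lambda/p$ or $\Lambda/\bar p$, and the order condition $\operatorname{ord}P_i\doteq\overline{\operatorname{ord}(A_K/P_i)}$ holds.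

**Step 4 (if $K$ is homotopy ribbon $(1)$-solvable, then some $e_i(K)=0$).** Let $W,P$ be as in Proposition 5.1 and $r:=\operatorname{ord}(A_K/P)$. Then $r$ divides $p\bar p$, and $r\bar r\doteq\operatorname{ord}(A_K/P)\operatorname{ord}P\doteq p\bar p$. As $p,\bar p$ are irreducible and non-associate, $r\in\{1,p,\bar p,p\bar p\}$ up to units. The values $1$ and $p\bar p$ give $r\bar r\doteq1$ and $(p\bar p)^2$. So $r\doteq p$ or $r\doteq\bar p$.

If $r\doteq p$, then $\operatorname{ord}P\doteq\bar p$, so $P\otimes\mathbb Q$ is the $\bar p$-primary part $P_1\otimes\mathbb Q$ of $A_K\otimes\mathbb Q$. As $A_K/P$ and $A_K/P_1$ are $\mathbb Z$-torsion-free, both $P$ and $P_1$ equal the intersection of this subspace with $A_K$, so $P=P_1$. Likewise $r\doteq\bar p$ gives $P=P_2$. So for some $i$ the map $f_i:M_K\to BG(A_K/P_i)$ extends over $W$, and $e_i(K)=f_{i*}[\partial W]=0$.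

**Step 5 (all four values occur).** Start with $K_0$ from Lemma 8.1 and apply Lemma 8.2 with $(a_1,a_2,a_3)=(1,t,t^2)$ in the summand $\Lambda/p$. Under projection to $\Lambda/p$, $\tau_*[T^3]$ is the generator of $H_3(G(\Lambda/p))=\mathbb Z/2$, by Lemma 1.1. Under projection to $\Lambda/\bar p$ all $a_i$ go to $0$ and $\tau_*[T^3]=0$. So $e_1$ changes and $e_2$ does not. Using $1,t,t^2\in\Lambda/\bar p$ changes only $e_2$. $\square$

**Proof of Theorem A.** By Theorem D there is a knot $K$ with $A_K\cong\Lambda/p\oplus\Lambda/\bar p$ and $e_1(K)=e_2(K)=1$. It is $(1)$-solvable but not homotopy ribbon $(1)$-solvable.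

**Step 1 (connected sum with $\Delta_R=1$ keeps $e_1,e_2$).** Let $R$ be a knot with $\Delta_R=1$. Then $M_{K\#R}$ is obtained from $M_K$ by replacing a neighborhood $S^1\times D^2$ of a meridian of $K$ by the exterior $E_R$, the meridian of $R$ being glued to the core direction and the longitude of $R$ to $\mathrm{pt}\times\partial D^2$. There is a map $E_R\to S^1\times D^2$ that is the identity on the boundary and an isomorphism on $H_1$. Its $S^1$-coordinate exists because the class in $H^1(\partial E_R)$ that is $1$ on the meridian and $0$ on the longitude comes from $H^1(E_R)$, and its $D^2$-coordinate extends because $D^2$ is a disc (Tietze). It extends by the identity to a degree one map $h:M_{K\#R}\to M_K$, which is onto on $\pi_1$ and preserves meridians. So $h$ induces a surjection $A_{K\#R}\to A_K$. Since $A_{K\#R}\cong A_K\oplus A_R=A_K$ is Noetherian, this surjection is an isomorphism. Under this identification $f_i^{K\#R}=f_i^K\circ h$, so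
$$e_i(K\#R)=f^K_{i*}h_*[M_{K\#R}]=f^K_{i*}[M_K]=e_i(K)=1 .$$
So $K\#R$ is also an example.

**Step 2 (infinitely many).** Take for $R$ the connected sums of $1,2,3,\dots$ copies of a nontrivial knot with trivial Alexander polynomial. By unique factorization of knots the resulting knots $K\#R$ are pairwise different. $\square$
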